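# Pointwise stabilizers of subgroups of right-angled Artin groups

## 1. A threefold yes, tested on $\mathbb Z^n$ and on $F_2$

Let $\Gamma$ be a finite simple graph with vertex set $V$ and edge set $E$. The right-angled Artin group of $\Gamma$ is
$$A=A(\Gamma)=\langle\, V \mid uv=vu \text{ for all } \{u,v\}\in E\,\rangle .$$
No edges gives the free group on $V$, all edges give $\mathbb Z^{|V|}$, and the path on three vertices gives $F_2\times\mathbb Z$. For a subgroup $H\leqslant A$, let $\operatorname{Aut}_H(A)$ be the group of automorphisms of $A$ that fix every element of $H$. Suppose that $H$ is finitely generated. Roy and Ventura, in "Fixed subgroups and computation of auto-fixed closures in free-abelian times free groups" (arXiv:1906.02144), ask: is $\operatorname{Aut}_H(A)$ finitely generated? Is it finitely presented? Can a finite presentation be computed from $\Gamma$ and words generating $H$?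

The natural first guess is yes, three times. For context, the answer is yes for $G=\mathbb Z^m\times F_n$: for every finitely generated $H\leqslant G$, the group $\operatorname{Aut}_H(G)$ is finitely presented, with a presentation computable from generators of $H$. Let us test the guess by hand.

**Test 1: $A=\mathbb Z^n$.** Let $\bar H=\{x\in\mathbb Z^n: kx\in H\text{ for some }k\ge1\}$. If $\varphi$ fixes $kx$, then $k\varphi(x)=kx$, so $\varphi(x)=x$; hence $\operatorname{Aut}_H=\operatorname{Aut}_{\bar H}$. The group $\mathbb Z^n/\bar H$ is finitely generated and torsion-free, hence free, so $\bar H$ is a direct summand, of rank $r$ say. In an adapted basis,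
$$\operatorname{Aut}_H(\mathbb Z^n)=\left\{\begin{pmatrix} I_r & B\\ 0& D\end{pmatrix}: D\in GL_{n-r}(\mathbb Z)\right\}\cong \mathbb Z^{r(n-r)}\rtimes GL_{n-r}(\mathbb Z).$$
This is finitely presented, because $GL_k(\mathbb Z)$ is and extensions of finitely presented groups by finitely presented groups are finitely presented. For $n=2$ and $H=\langle(2,0)\rangle$ one gets the matrices $\begin{pmatrix}1&b\\0&\pm1\end{pmatrix}$, an infinite dihedral group.

**Test 2: $A=F_2=\langle a,b\rangle$, $H=\langle a\rangle$.** Let $\varphi$ fix $a$, and write $\varphi(b)=a^pwa^q$, where the reduced word $w$ begins and ends with a letter $b^{\pm1}$. (The word $\varphi(b)$ is not a power of $a$, since $a$ and $\varphi(b)$ generate $F_2$.) Then $a$ and $w$ generate $F_2$. For $k\ne0$ the reduced form of $w^k$ also begins and ends with $b^{\pm1}$: write $w=cw_0c^{-1}$ with $w_0$ cyclically reduced, so that $w^k$ reduces to $cw_0^kc^{-1}$; its first letter is that of $c$, or that of $w_0^{\pm1}$ if $c$ is empty, and similarly at the end. So in an alternating product of nonzero powers of $a$ and of $w$ nothing cancels between neighbors, and the length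 of the product is at least the number of its factors. Since $b$ has length $1$ and is such a product, $b=w^k$ for some $k$, whence $w=b^{\pm1}$. Therefore
$$\operatorname{Aut}_{\langle a\rangle}(F_2)=\{\,a\mapsto a,\ b\mapsto a^pb^{\pm1}a^q\,\}.$$
With $\lambda:b\mapsto ab$, $\rho:b\mapsto ba$, $\iota:b\mapsto b^{-1}$ (all fixing $a$), the maps $\lambda,\rho$ commute and $\iota\lambda\iota(b)=\iota(b^{-1}a^{-1})=ba^{-1}=\rho^{-1}(b)$. So the group is $\mathbb Z^2\rtimes\mathbb Z/2$, finitely presented. It contains the conjugation by $a$, namely $\lambda\rho^{-1}$; this will matter in Section 4.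

**Test 3: the extremes.** If $H=A$, then $\operatorname{Aut}_H(A)=1$. If $H=1$, then $\operatorname{Aut}_H(A)=\operatorname{Aut}(A)$, and the guess already contains the statement that $\operatorname{Aut}(A)$ is finitely presented. So some serious theorem on $\operatorname{Aut}(A)$ has to enter. It will be Theorem D below.

## 2. Finite presentability of $\operatorname{Aut}_H(A)$ and of $\mathcal A(H_0;H_1,\dots,H_m)$

**Conventions.** Automorphisms act on the left. (For right actions one passes to the opposite group, which is isomorphic by inversion.) We write $c_g(x)=gxg^{-1}$, write $\sim$ for conjugacy and $[x]$ for the conjugacy class of $x$. Algorithms are given automorphisms by the images of the vertices.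

**Theorem 1.** For every finitely generated $H\leqslant A$, the group $\operatorname{Aut}_H(A)$ is finitely presented. There is an algorithm that, given $\Gamma$ and words generating $H$, outputs a finite presentation whose generators are explicit automorphisms.

So the guess is right on all three counts. The method gives more.

**Definition.** For subgroups $H_0,H_1,\dots,H_m\leqslant A$ ($m\ge0$), let $\mathcal A(H_0;H_1,\dots,H_m)$ be the group of all $\alpha\in\operatorname{Aut}(A)$ with $\alpha|_{H_0}=\mathrm{id}$ such that, for each $j\ge1$, some $b_j\in A$ satisfies $\alpha(h)=b_jhb_j^{-1}$ for all $h\in H_j$.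

It is a group. If $\alpha,\alpha'$ have conjugators $b_j,b_j'$, then $\alpha\alpha'(h)=\alpha(b_j')\,b_jhb_j^{-1}\,\alpha(b_j')^{-1}$. Applying $\alpha^{-1}$ to $\alpha(h)=b_jhb_j^{-1}$ gives $\alpha^{-1}(h)=\beta^{-1}h\beta$ with $\beta=\alpha^{-1}(b_j)$. For $m=0$ we have $\mathcal A(H_0;\ )=\operatorname{Aut}_{H_0}(A)$. As an example, let $A=F_2$ and $\alpha\in\mathcal A(1;\langle a\rangle,\langle b\rangle)$. After composition with an inner automorphism, $\alpha(a)=a$, so $\alpha(b)=a^pb^{\pm1}a^q$ by Test 2. This is conjugate to $b$, so exponent sums give $\alpha(b)=a^pba^{-p}$, and $\alpha=c_{a^p}$. Hence $\mathcal A(1;\langle a\rangle,\langle b\rangle)=\operatorname{Inn}(F_2)$.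

**Theorem 2.**
1. $\mathcal A(H_0;H_1,\dots,H_m)$ is finitely presented for arbitrary (not necessarily finitely generated) subgroups $H_j\leqslant A$. In particular $\operatorname{Aut}_H(A)$ is finitely presented for every subgroup $H\leqslant A$. If $H_0=1$, the image of $\mathcal A$ in $\operatorname{Out}(A)$ is finitely presented.
2. If the $H_j$ are given by finite generating sets, a finite presentation of $\mathcal A(H_0;H_1,\dots,H_m)$ is computable.
3. Given finite tuples $(u_{ji})_i,(v_{ji})_i$ of elements of $A$ ($0\le j\le m$), it is decidable whether there are $\alpha\in\operatorname{Aut}(A)$ and $b_j\in A$ with $b_0=1$ and $\alpha(u_{ji})=b_jv_{ji}b_j^{-1}$ for all $i,j$; such data can be found if they exist.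

The proof reduces both theorems to the following published theorem, by enlarging the graph.

**Theorem D** (M. B. Day, *Full-featured peak reduction in right-angled Artin groups*, Algebr. Geom. Topol. 14 (2014) 1677–1743). Let $\Delta$ be a finite simple graph and let $\operatorname{Aut}(A(\Delta))$ act entrywise on $k$-tuples of conjugacy classes of $A(\Delta)$.
(i) The stabilizer of any such tuple is finitely presented. There is a procedure that builds, from $\Delta$ and representatives of the classes, a finite presentation whose generators are explicit automorphisms.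
(ii) It is decidable whether two such tuples lie in the same orbit, and if so an automorphism carrying one to the other can be found.

## 3. Free products, quotients of presentations, and searches

**Fact 1 (normal forms).** In a free product $G=B_0*\cdots*B_n$, every element is uniquely a product $y_1\cdots y_r$ of nontrivial syllables, each from a factor, with neighbors from different factors; $r$ is its length. The word is cyclically reduced if $r\le1$, or if $r\ge2$ and $y_1,y_r$ lie in different factors.

**Fact 2 (conjugacy theorem).** Cyclically reduced words of length at least $2$ are conjugate if and only if they are cyclic permutations of each other, and they are not conjugate to elements of length at most $1$.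

**Fact 3 (centralizers).** If $1\ne x\in B$ with $B$ a factor, then $C_G(x)\leqslant B$. Indeed, write $g=by_1\cdots y_r$ with $b\in B$, the word $y_1\cdots y_r$ reduced, and $y_1\notin B$ if $r\ge1$. If $r\ge1$, then
$$g^{-1}xg=y_r^{-1}\cdots y_1^{-1}\,(b^{-1}xb)\,y_1\cdots y_r$$
is reduced of length $2r+1\ge 3$, so it is not $x$. Hence an element commuting with $x$ has $r=0$.

**Fact 4 (quotients).** If $G=\langle X\mid R\rangle$ is a finite presentation and a normal subgroup $N$ is generated by finitely many elements, represented by words $w_1,\dots,w_k$, then $G/N=\langle X\mid R,w_1,\dots,w_k\rangle$ is finitely presented.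

**Fact 5 (word problem and searches).** The word problem in right-angled Artin groups is solvable. So it is decidable whether given words define an endomorphism (check the commutation relations) and whether two explicit endomorphisms agree. The inverse of an explicit automorphism can be found: enumerate explicit endomorphisms until one composes with it to the identity in both orders. Therefore words in given automorphisms and their inverses can be evaluated on vertices and compared. A search through words for an object whose defining property is decidable terminates as soon as the object is known to exist.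

Finally, the relators of $A$ are commutators, so $\operatorname{Hom}(A,\mathbb Z)\cong\mathbb Z^{|V|}$, a homomorphism being an arbitrary choice of integers on $V$.

## 4. What conjugacy classes lose

Let $H=\langle h_1,\dots,h_k\rangle$. Theorem D is about conjugacy classes, and we want to fix elements. The sensible first attempt applies it to the tuple $[h_1],\dots,[h_k]$ in $A$ itself. Its stabilizer contains both $\operatorname{Aut}_H(A)$ and $\operatorname{Inn}(A)$, and one would like to divide by $\operatorname{Inn}(A)$. Two things go wrong.

First, the $h_i$ may be conjugated by different elements. In $F_3=\langle a,b,c\rangle$ with $H=F_3$, the automorphism fixing $a$ and $c$ with $b\mapsto aba^{-1}$ preserves $[a],[b],[c]$. It is not inner: if it were $c_g$, then $g$ would commute with $a$ and with $c$, so $g=1$. But $\operatorname{Aut}_H(F_3)=1$.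

Second, even when all conjugators agree, dividing by $\operatorname{Inn}(A)$ can kill part of the group we want. For $H=\langle a\rangle\leqslant F_2$, the stabilizer of $[a]$ is $\operatorname{Inn}(F_2)\cdot\operatorname{Aut}_H(F_2)$, and its quotient by $\operatorname{Inn}(F_2)$ is $\operatorname{Aut}_H(F_2)/(\operatorname{Inn}(F_2)\cap\operatorname{Aut}_H(F_2))$, which has lost $c_a\ne1$.

A better attempt adds a free letter $t$ as a marker. In $A*\langle t\rangle$, take the classes $[t]$ and $[th_i]$. If $\varphi$ fixes $t$ and maps $A$ to $A$, then $th_i\sim t\varphi(h_i)$, and Fact 2 forces $\varphi(h_i)=h_i$: the marker converts a conjugacy into an equality. After an inner correction we may assume $\varphi(t)=t$. What fails is exactly the clause "maps $A$ to $A$". Take $A=\langle a,b\rangle$ free, $H=\langle b\rangle$, and on $\langle a,b,t\rangle$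
$$\varphi(a)=a,\qquad \varphi(t)=t,\qquad \varphi(b)=t^{-1}at\,b\,a^{-1}.$$
This is an automorphism, with inverse fixing $a,t$ and sending $b\mapsto t^{-1}a^{-1}t\,b\,a$. It preserves $[t]$, and it preserves $[tb]$ because $\varphi(tb)=atba^{-1}$. But $\varphi(A)\ne A$, and killing $t$ gives the automorphism $a\mapsto a$, $b\mapsto aba^{-1}$, which does not fix $H$.

So the subgroup $A$ must be made recognizable inside the big group. The remedy is to make it almost a centralizer: add one more vertex $s$, joined to every vertex of $V$ and to nothing else. Then the centralizer of $s$ is $A\times\langle s\rangle$. An automorphism that fixes $s$ preserves this group, and the only price is the possible appearance of powers of $s$. That price is a finitely generated abelian group, and it can be divided out.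

## 5. The graph $\Gamma'$ and conjugacy in $A(\Gamma')$

Fix $m\ge0$ and, for $0\le j\le m$, a finite tuple $(h_{ji})_i$ generating $H_j$ (empty if one likes, when $H_j=1$). Let $\Gamma'$ have vertex set $V\sqcup\{s,t_0,\dots,t_m\}$ and edge set $E\cup\{\{s,v\}:v\in V\}$. Then
$$A':=A(\Gamma')=M*\langle t_0\rangle*\cdots*\langle t_m\rangle,\qquad M=A\times\langle s\rangle .$$
For Theorem 1 only $m=0$ is needed: one marker $t_0$. The markers $t_1,\dots,t_m$ each allow a conjugator.

**Lemma 1.** In $A'$:

(a) $C_{A'}(s)=M$ and $C_{A'}(t_j)=\langle t_j\rangle$.

(b) If $x,x'\in M$ and $t_jx\sim t_jx'$, then $x=x'$.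

(c) If $g\in A'$ and $s\cdot gt_jg^{-1}\sim st_j$, then $gt_jg^{-1}=xt_jx^{-1}$ for some $x\in M$.

Part (a) makes $M$ recognizable, part (b) converts conjugacy into equality, and part (c) confines the conjugators of the $t_j$ to $M$.

*Proof.* (a) By Fact 3 the two centralizers lie in $M$ and in $\langle t_j\rangle$. Equality holds since $s$ is central in $M$ and $\langle t_j\rangle$ is abelian.

(b) If $x,x'\ne1$, then $(t_j,x)$ and $(t_j,x')$ are cyclically reduced of length $2$. The cyclic permutations of the first are $(t_j,x)$ and $(x,t_j)$. Only $(t_j,x)$ begins with $t_j$, so Fact 2 gives $x'=x$. If exactly one of $x,x'$ is trivial, the two elements are cyclically reduced of lengths $1$ and $2$, so they are not conjugate. If both are trivial there is nothing to prove.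

(c) Write $t=t_j$. Deleting a final syllable of $g$ that lies in $\langle t\rangle$ does not change $gtg^{-1}$, and after the deletion the new final syllable, if any, is from another factor. So we may write $g=xy_1\cdots y_r$ with $x\in M$ and $y_1\cdots y_r$ reduced, where, if $r\ge1$, $y_1\notin M$ and $y_r\notin\langle t\rangle$. If $r=0$, then $gtg^{-1}=xtx^{-1}$ and we are done. Suppose $r\ge1$. Conjugating $s\,gtg^{-1}$ by $x^{-1}$, which commutes with $s$, gives
$$s\,y_1\cdots y_r\,t\,y_r^{-1}\cdots y_1^{-1}.$$
Neighboring syllables are from different factors: $s\in M$ and $y_1\notin M$; $y_r\notin\langle t\rangle$. The first syllable $s$ and the last syllable $y_1^{-1}\notin M$ are from different factors too. So this word is cyclically reduced of length $2r+2\ge4$. But $st$ is cyclically reduced of length $2$. By Fact 2 they are not conjugate, a contradiction. $\square$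

## 6. The stabilizer $S$ splits as $\operatorname{Inn}(A')\rtimes P$

Let $\mathcal W$ be the finite tuple of conjugacy classes of $A'$
$$[s],\quad [t_j],\quad [st_j],\quad [t_jh_{ji}]\qquad(0\le j\le m,\ \text{all } i),$$
let $S\leqslant\operatorname{Aut}(A')$ be its stabilizer, and let
$$P=\{\varphi\in S:\varphi(s)=s,\ \varphi(t_0)=t_0\}.$$
Inner automorphisms preserve every class, so $\operatorname{Inn}(A')\leqslant S$, and it is normal there. By Theorem D(i), $S$ is finitely presented.

The classes $[st_j]$ ask that $s$ and $t_j$ be conjugated compatibly. For example, if $m\ge1$ and $H_1=1$ has the empty generating tuple, the automorphism $t_1\mapsto t_0t_1t_0^{-1}$ fixing $M$ and the other $t_j$ preserves all the other classes of $\mathcal W$. It does not preserve $[st_1]$, since $st_0t_1t_0^{-1}$ is cyclically reduced of length $4$.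

**Proposition 2.** $S=\operatorname{Inn}(A')\rtimes P$. Each $\varphi\in P$ satisfies $\varphi(M)=M$, and there are unique $g_j\in M$ with $\varphi(t_j)=g_jt_jg_j^{-1}$, where $g_0=1$. The map $\varphi\mapsto(\varphi|_M;g_1,\dots,g_m)$ is a bijection from $P$ onto the set of tuples $(\psi;g_1,\dots,g_m)$ with $\psi\in\operatorname{Aut}(M)$, $\psi(s)=s$, $g_j\in M$ and, setting $g_0=1$,
$$\psi(h_{ji})=g_jh_{ji}g_j^{-1}\quad\text{for all }0\le j\le m\text{ and all }i.\tag{1}$$
Under this bijection, composition is
$$(\psi;g_j)(\psi';g_j')=(\psi\psi';\ \psi(g'_j)g_j).\tag{2}$$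

*Proof.*

**Step 1: normalization.** The purpose is to move an arbitrary $\varphi\in S$ into $P$ by an inner automorphism. Since $\varphi(s)\sim s$, after composing with an inner automorphism we may assume $\varphi(s)=s$. Then $\varphi(M)=\varphi(C_{A'}(s))=C_{A'}(\varphi(s))=C_{A'}(s)=M$. Since $\varphi(t_j)\sim t_j$, write $\varphi(t_j)=gt_jg^{-1}$ with $g\in A'$. Then $s\cdot gt_jg^{-1}=\varphi(st_j)\sim st_j$, so Lemma 1(c) gives $\varphi(t_j)=g_jt_jg_j^{-1}$ with $g_j\in M$. Now compose with $c_{g_0}^{-1}$. It fixes $s$ because $g_0\in M$, and the resulting automorphism fixes both $s$ and $t_0$. So it lies in $P$, and $S=\operatorname{Inn}(A')P$.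

**Step 2: the intersection is trivial.** This is what prevents the loss met in Section 4. If $c_g\in P$, then $g\in C_{A'}(s)\cap C_{A'}(t_0)=M\cap\langle t_0\rangle=1$. Since $\operatorname{Inn}(A')$ is normal in $S$, we get $S=\operatorname{Inn}(A')\rtimes P$.

**Step 3: the data of an element of $P$.** Here we extract the tuple and prove (1). Let $\varphi\in P$. The argument of Step 1, with no correction needed, gives $\varphi(M)=M$ and elements $g_j\in M$ with $\varphi(t_j)=g_jt_jg_j^{-1}$. If also $\varphi(t_j)=g t_jg^{-1}$ with $g\in M$, then $g^{-1}g_j\in M\cap C_{A'}(t_j)=M\cap\langle t_j\rangle=1$; so $g_j$ is unique. In particular $g_0=1$. Put $\psi=\varphi|_M\in\operatorname{Aut}(M)$; it fixes $s$. Then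
$$t_jh_{ji}\ \sim\ \varphi(t_jh_{ji})=g_jt_jg_j^{-1}\psi(h_{ji})\ \sim\ t_j\,g_j^{-1}\psi(h_{ji})g_j .\tag{3}$$
Both $h_{ji}$ and $g_j^{-1}\psi(h_{ji})g_j$ lie in $M$, so Lemma 1(b) gives $h_{ji}=g_j^{-1}\psi(h_{ji})g_j$, which is (1). The map is injective because $M$ and the $t_j$ generate $A'$.

**Step 4: surjectivity.** Every admissible tuple must come from $P$. Given $(\psi;g_j)$ as in the statement, let $\varphi=\psi$ on $M$ and $\varphi(t_j)=g_jt_jg_j^{-1}$; this defines an endomorphism of the free product $A'$. Let $\theta=\psi^{-1}$ on $M$ and $\theta(t_j)=\psi^{-1}(g_j)^{-1}\,t_j\,\psi^{-1}(g_j)$. Then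
$$\varphi\theta(t_j)=g_j^{-1}\,(g_jt_jg_j^{-1})\,g_j=t_j,\qquad \theta\varphi(t_j)=\psi^{-1}(g_j)\,\theta(t_j)\,\psi^{-1}(g_j)^{-1}=t_j,$$
so $\varphi$ is an automorphism. It fixes $s$ and, as $g_0=1$, also $t_0$. It fixes $[t_j]$. It fixes $[st_j]$, because $\varphi(st_j)=sg_jt_jg_j^{-1}=g_j(st_j)g_j^{-1}$. It fixes $[t_jh_{ji}]$: by (1), $\varphi(t_jh_{ji})=g_jt_jg_j^{-1}\cdot g_jh_{ji}g_j^{-1}=g_j(t_jh_{ji})g_j^{-1}$. So $\varphi\in P$, and its tuple is $(\psi;g_j)$.

**Step 5: composition.** We compute $\varphi\varphi'(t_j)=\varphi(g_j't_jg_j'^{-1})=\psi(g_j')\,g_jt_jg_j^{-1}\,\psi(g_j')^{-1}$, which is (2). $\square$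

In particular, since $\operatorname{Inn}(A')$ is finitely generated and normal in the finitely presented group $S$, Fact 4 shows that
$$P\cong S/\operatorname{Inn}(A')\quad\text{is finitely presented.}\tag{4}$$

## 7. Dividing out the powers of $s$

It remains to pass from $M=A\times\langle s\rangle$ to $A$.

**Lemma 3.** The automorphisms $\psi$ of $M$ with $\psi(s)=s$ are exactly the maps $\psi(as^n)=\alpha(a)s^{\lambda(a)+n}$ with $\alpha\in\operatorname{Aut}(A)$ and $\lambda\in\operatorname{Hom}(A,\mathbb Z)$. Moreover $\psi$ determines $(\alpha,\lambda)$, and $\psi\mapsto\alpha$ is a homomorphism.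

*Proof.* Since $\psi(\langle s\rangle)=\langle s\rangle$, such a $\psi$ induces an automorphism $\alpha$ of $M/\langle s\rangle\cong A$. Hence for $a\in A$ we have $\psi(a)=\alpha(a)s^{\lambda(a)}$ with $\lambda(a)\in\mathbb Z$. As $s$ is central, $\psi(aa')=\alpha(a)\alpha(a')s^{\lambda(a)+\lambda(a')}$, so $\lambda$ is a homomorphism. Conversely, each such map is an endomorphism, again because $s$ is central. It has the inverse $as^n\mapsto\alpha^{-1}(a)s^{n-\lambda(\alpha^{-1}(a))}$: applying $\psi$ to the right side gives $a\,s^{\lambda(\alpha^{-1}(a))+n-\lambda(\alpha^{-1}(a))}=as^n$, and the other order sends $\alpha(a)s^{\lambda(a)+n}$ to $a\,s^{\lambda(a)+n-\lambda(a)}=as^n$. It fixes $s$. Uniqueness of $(\alpha,\lambda)$ is uniqueness of the decomposition in $A\times\langle s\rangle$, and $\psi\mapsto\alpha$ is the passage to the quotient $M/\langle s\rangle$, hence a homomorphism. $\square$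

**Proposition 4.** Let $\pi:P\to\operatorname{Aut}(A)$ be the homomorphism $(\psi;g_j)\mapsto\alpha$. Then $\pi(P)=\mathcal A(H_0;H_1,\dots,H_m)$ and
$$K:=\ker\pi=\{(\psi;g_j):\ \psi(as^n)=as^{\lambda(a)+n},\ \lambda\in\Lambda,\ g_j\in C_A(H_j)\times\langle s\rangle\},$$
where $\Lambda=\{\lambda\in\operatorname{Hom}(A,\mathbb Z):\lambda|_{H_j}=0,\ 0\le j\le m\}$.

*Proof.* We rewrite (1) in the coordinates of Lemma 3. Write $g_j=b_js^{n_j}$ with $b_j\in A$. As $s$ is central, (1) reads $\alpha(h_{ji})s^{\lambda(h_{ji})}=b_jh_{ji}b_j^{-1}$, that is,
$$\alpha(h_{ji})=b_jh_{ji}b_j^{-1}\quad\text{and}\quad\lambda(h_{ji})=0\qquad\text{for all } i,j,\text{ with } b_0=1.\tag{5}$$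
Since the $h_{ji}$ generate $H_j$, the first condition says that $\alpha(h)=b_jhb_j^{-1}$ on all of $H_j$, and the second that $\lambda|_{H_j}=0$. So $\pi(P)\subseteq\mathcal A(H_0;H_1,\dots,H_m)$. Conversely, if $\alpha$ lies in that group with conjugators $b_j$, then $(\alpha\times\mathrm{id}_{\langle s\rangle};b_1,\dots,b_m)$ satisfies (1), so it belongs to $P$, and $\pi$ maps it to $\alpha$. The kernel is the case $\alpha=\mathrm{id}$: then (5) says $b_j\in C_A(H_j)$ and $\lambda\in\Lambda$, with no condition on the $n_j$. $\square$

A check on the smallest case: let $A=\langle a\rangle\cong\mathbb Z$, $m=0$, $H_0=1$. Then $P$ consists of the maps $a\mapsto a^{\pm1}s^n$, fixing $s$ and $t_0$; these form an infinite dihedral group. The kernel $K$ is the group of maps $a\mapsto as^n$, and $P/K$ has order $2$, as $\operatorname{Aut}(\mathbb Z)$ should. With $H_0=\langle a^2\rangle$, (5) forces $\alpha=\mathrm{id}$ and $\lambda=0$, so $P=1=\operatorname{Aut}_{H_0}(\mathbb Z)$.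

## 8. Proof of Theorem 1: one marker

Take $m=0$ and $H_0=H$, with generators $h_{0i}$.

**Finite presentability.** By (4), $P$ is finitely presented. By Proposition 4, $\operatorname{Aut}_H(A)=\mathcal A(H;\ )\cong P/K$, and as $m=0$ the elements of $K$ are the maps $as^n\mapsto as^{\lambda(a)+n}$, $\lambda\in\Lambda$. Composing two of them adds the $\lambda$'s, so $K\cong\Lambda$. This is a subgroup of $\operatorname{Hom}(A,\mathbb Z)\cong\mathbb Z^{|V|}$, hence finitely generated. By Fact 4, $\operatorname{Aut}_H(A)$ is finitely presented.

**Algorithm.** All comparisons of automorphisms below are decidable by Fact 5, and all searches terminate because the objects sought exist.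

1. Form $\Gamma'$ and $\mathcal W$. By Theorem D(i), compute a presentation $S=\langle\sigma_1,\dots,\sigma_p\mid R\rangle$ with explicit automorphisms $\sigma_i$.
2. For each $i$, search through $u\in A'$ until $\rho_i:=c_u\sigma_i$ fixes $s$ and $t_0$. Such a $u$ exists by Proposition 2. Then $\rho_i\in P$, and $\rho_i$ corresponds to the image of $\sigma_i$ under $S\to S/\operatorname{Inn}(A')\cong P$.
3. For each vertex $y$ of $\Gamma'$, search for a word in the $\sigma_i^{\pm1}$ equal to $c_y$. It exists because $\operatorname{Inn}(A')\leqslant S$. The $c_y$ generate $\operatorname{Inn}(A')$, so adding these words to $R$ and reading $\sigma_i$ as $\rho_i$ gives a finite presentation of $P$, by Fact 4.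
4. Compute a basis of $\Lambda$ by integer linear algebra: identifying $\lambda$ with the vector $(\lambda(v))_{v\in V}$, the group $\Lambda$ consists of the integer vectors orthogonal to the exponent vectors of the generators of $H$. For each basis element $\lambda$, form the automorphism $v\mapsto vs^{\lambda(v)}$ ($v\in V$), $s\mapsto s$, $t_0\mapsto t_0$. It lies in $K\leqslant P$, so a search finds a word in the $\rho_i^{\pm1}$ equal to it. Adding these words as relators gives a finite presentation of $P/K\cong\operatorname{Aut}_H(A)$.
5. The generators of this presentation are the automorphisms $\pi(\rho_i)$ of $A$. To obtain $\pi(\rho_i)(v)$, take any word for $\rho_i(v)$ and delete all letters $s^{\pm1}$ and $t_0^{\pm1}$. This is correct: the deletion is the homomorphism $A'\to A$ that kills $s$ and $t_0$ and is the identity on $A$, and on $M\ni\rho_i(v)$ it is the projection $M\to M/\langle s\rangle\cong A$.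

This proves Theorem 1. $\blacksquare$

## 9. Centralizers, several conjugators, and arbitrary subgroups: proof of Theorem 2

For $m\ge1$ the kernel $K$ of Proposition 4 contains centralizers, so we must first show that those are finitely generated. The same construction does it.

**Step A: centralizers.** *For finitely generated $H\leqslant A$, the centralizer $C_A(H)$ is finitely presented, and a finite generating set is computable from generators of $H$.* The purpose is to control $K$. Apply the construction with $m=1$, $H_0=A$ (generated by $V$) and $H_1=H$. For $(\psi;g_1)\in P$, condition (1) with $j=0$ says that $\psi$ fixes every vertex in $V$; as $\psi(s)=s$, we get $\psi=\mathrm{id}_M$. Condition (1) with $j=1$ then says that $g_1$ commutes with generators of $H$. So by Proposition 2, $P$ is the set of all $(\mathrm{id};g_1)$ with $g_1\in C_M(H)$, with product $(\mathrm{id};g)(\mathrm{id};g')=(\mathrm{id};g'g)$ by (2). Hence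
$$P\cong C_M(H)^{\mathrm{op}}\cong C_M(H)=C_A(H)\times\langle s\rangle,$$
the last equality because $as^n$ commutes with $h\in A$ exactly when $a$ does. By (4), $C_M(H)$ is finitely presented, and by Fact 4 so is $C_A(H)\cong C_M(H)/\langle s\rangle$.

For the computation, items 1 and 2 of the algorithm in Section 8, run for this $\Gamma'$ and $\mathcal W$, give generators $\rho_i$ of $P$. For each, search through $g\in M$ until $\rho_i(t_1)=gt_1g^{-1}$; such $g$ exists by Proposition 2. The elements $g$ found generate $C_M(H)$, and deleting $s$ from them gives generators of $C_A(H)$.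

**Step B: finitely generated $H_j$.** This step proves part 2, and part 1 when all $H_j$ are finitely generated. By (4), $P$ is finitely presented, and $\mathcal A(H_0;H_1,\dots,H_m)\cong P/K$ by Proposition 4. By Fact 4 it suffices to generate $K$ by finitely many elements. The map $K\to\Lambda$, $(\psi;g_j)\mapsto\lambda$, is a homomorphism, since by (2) the first coordinates compose and then the $\lambda$'s add. It is onto: for $\lambda\in\Lambda$ the tuple $(\lambda;1,\dots,1)$, meaning $\psi(as^n)=as^{\lambda(a)+n}$ and all $g_j=1$, lies in $K$ by Proposition 4. Its kernel consists of the tuples $(\mathrm{id};g_1,\dots,g_m)$ with $g_j\in C_A(H_j)\times\langle s\rangle$, multiplied by $(g_j)(g_j')=(g_j'g_j)$. So the kernel is the direct product of the opposite groups of the $C_A(H_j)\times\langle s\rangle$, $1\le j\le m$. By Step A it is generated by finitely many computable elements: for each $j\ge1$ and each $c$ that is $s$ or one of the computed generators of $C_A(H_j)$, the automorphism with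
$$t_j\mapsto ct_jc^{-1},\qquad \text{identity on } M \text{ and on the other } t_k .$$
These elements, together with the lifts $(\lambda;1,\dots,1)$ of a basis of the finitely generated free abelian group $\Lambda$, generate $K$. Hence $\mathcal A(H_0;H_1,\dots,H_m)$ is finitely presented.

The algorithm is that of Section 8 with two changes. In item 3 the vertices $y$ run over all vertices of the present $\Gamma'$. In item 4 a basis of $\Lambda$ is computed from the exponent vectors of the generators of all the $H_j$, and words in the $\rho_i^{\pm1}$ are searched for all the generators of $K$ just listed; they exist because $K\leqslant P$. In item 5 one deletes $s$ and all the $t_j$. This proves part 2.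

**Step C: arbitrary $H_j$.** *There are finitely generated $H_j'\leqslant H_j$ with $\mathcal A(H_0;H_1,\dots,H_m)=\mathcal A(H_0';H_1',\dots,H_m')$.* This reduces part 1 to Step B. We use that $A$ is linear: it embeds in some $SL_N(\mathbb Z)$ (T. Hsu, D. Wise, *On linear and residual properties of graph products*, Michigan Math. J. 46 (1999); M. Davis, T. Januszkiewicz, J. Pure Appl. Algebra 153 (2000)). Regard $A\leqslant SL_N(\mathbb Z)$. For each $h\in H_j$ fix a word $w_h$ in $V^{\pm1}$ representing $h$. For $\alpha\in\operatorname{Aut}(A)$ and $b_1,\dots,b_m\in A$, with $b_0=1$, the condition $\alpha(h)=b_jhb_j^{-1}$ is the matrix equation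
$$w_h\big(\alpha(v)^{\pm1}\big)_{v\in V}\;b_j=b_j\,h .\tag{6}$$
Introduce variables for the entries of the matrices $\alpha(v)$, $\alpha(v)^{-1}$ ($v\in V$) and $b_1,\dots,b_m$: finitely many in all. The entries of $h$ are fixed integers. So (6) says that $N^2$ polynomials with integer coefficients, depending on $h$ and $j$, vanish at the point given by $(\alpha,b_1,\dots,b_m)$. Consider the ideal over $\mathbb Q$ generated by all these polynomials, for all $j$ and all $h\in H_j$. By Hilbert's basis theorem it is generated by finitely many of them, and these involve only finitely many elements $h$. Let $F_j\subseteq H_j$ be the finite set of those that occur for the index $j$, and let $H_j'=\langle F_j\rangle$.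

Let $(\alpha,b_1,\dots,b_m)$ satisfy (6) for all $h\in F_j$, $0\le j\le m$. Then the finitely many generators of the ideal vanish at the corresponding point, hence so does every polynomial of the ideal, and (6) holds for all $h\in H_j$, $0\le j\le m$. As $F_j\subseteq H_j'\subseteq H_j$, the conditions for all $h\in H_j'$, $0\le j\le m$, are equivalent to the conditions for all $h\in H_j$, $0\le j\le m$, for every tuple $(\alpha,b_1,\dots,b_m)$. Taking the set of those $\alpha$ for which suitable $b_j$ exist gives the claim.

With Step B, $\mathcal A(H_0;H_1,\dots,H_m)$ is finitely presented for arbitrary $H_j$; the case $m=0$ is the statement on $\operatorname{Aut}_H(A)$. If $H_0=1$, then $\operatorname{Inn}(A)\leqslant\mathcal A$, since $c_g$ has the conjugators $b_j=g$. The subgroup $\operatorname{Inn}(A)$ is finitely generated and normal, so by Fact 4 the image $\mathcal A/\operatorname{Inn}(A)$ of $\mathcal A$ in $\operatorname{Out}(A)$ is finitely presented. This proves part 1.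

**Step D: the decision problem of part 3.** Here Theorem D(ii) replaces D(i). With the graph $\Gamma'$ of Section 5, let $\mathcal W_u$ and $\mathcal W_v$ be the tuples
$$[s],\quad[t_j],\quad[st_j],\quad[t_jx_{ji}]\qquad(0\le j\le m,\ \text{all }i)$$
with $x=u$ and $x=v$ respectively. We claim that the required $\alpha,b_j$ exist if and only if $\mathcal W_u$ and $\mathcal W_v$ lie in one $\operatorname{Aut}(A')$-orbit. The latter is decidable by Theorem D(ii).

Suppose that $\alpha$ and the $b_j$ exist. Put $\varphi=\alpha\times\mathrm{id}_{\langle s\rangle}$ on $M$ and $\varphi(t_j)=b_jt_jb_j^{-1}$. As in Step 4 of the proof of Proposition 2, $\varphi$ is an automorphism; it fixes $[s]$, $[t_j]$ and $[st_j]$. Moreover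
$$\varphi(t_ju_{ji})=b_jt_jb_j^{-1}\cdot b_jv_{ji}b_j^{-1}\sim t_jv_{ji},$$
so $\varphi\,\mathcal W_u=\mathcal W_v$.

Conversely, suppose that $\varphi\,\mathcal W_u=\mathcal W_v$. Step 1 of the proof of Proposition 2 used only that $[s],[t_j],[st_j]$ are fixed. So after composing $\varphi$ with an inner automorphism, which changes no class, we have $\varphi(s)=s$, $\varphi(M)=M$, $\varphi(t_j)=g_jt_jg_j^{-1}$ with $g_j\in M$, and $g_0=1$. Put $\psi=\varphi|_M$. As in (3),
$$t_jv_{ji}\ \sim\ \varphi(t_ju_{ji})=g_jt_jg_j^{-1}\psi(u_{ji})\ \sim\ t_j\,g_j^{-1}\psi(u_{ji})g_j,$$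
so Lemma 1(b) gives $\psi(u_{ji})=g_jv_{ji}g_j^{-1}$. Now reduce modulo the central subgroup $\langle s\rangle$ of $M$: by Lemma 3, $\psi$ induces $\alpha\in\operatorname{Aut}(A)$, the $g_j$ map to elements $b_j\in A$ with $b_0=1$, and $\alpha(u_{ji})=b_jv_{ji}b_j^{-1}$ for all $i,j$.

To find the data when they exist, take the automorphism $\varphi$ provided by Theorem D(ii). Search for $u\in A'$ such that $c_u\varphi$ fixes $s$ and $t_0$, then for elements $g_j\in M$ with $c_u\varphi(t_j)=g_jt_jg_j^{-1}$; both searches terminate by the argument just given. Finally delete $s$ and all the $t_j$ from words for $c_u\varphi(v)$, $v\in V$, and from the $g_j$; this yields $\alpha$ and the $b_j$. This proves part 3, and Theorem 2. $\blacksquare$
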